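# Semimonotone matrices of exact order two: a negative determinant and a $\mathbf Z$-matrix inverse

## One bad layer, two bad layers: guessing the signs

Call a square matrix good if it never sends a nonzero nonnegative vector to something strictly negative on the whole support of that vector. The number $-1$, as a $1\times 1$ matrix, is bad, and its smaller principal submatrices (there are none) are good: one bad layer, and the determinant is negative. Put two bad layers on top of each other, as in $-I_2$: the determinant is $+1$. So a natural first guess is that each further bad layer flips the sign of the determinant, and that a matrix with exactly two bad layers has positive determinant. Let us fix the definitions and test this guess.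

**Definition (semimonotone).** A matrix $M\in\mathbb R^{m\times m}$ is *semimonotone*, written $M\in E_0$, if for every nonzero $x\ge 0$ (entrywise) there is an index $i$ with $x_i>0$ and $(Mx)_i\ge 0$.

So $M\notin E_0$ means: there is a nonzero $x\ge0$ with $(Mx)_i<0$ for every $i$ with $x_i>0$. A $1\times1$ matrix $(a)$ is $E_0$ exactly when $a\ge0$. A positive semidefinite $M$ is $E_0$: a vector $x$ witnessing the failure would give $x^TMx=\sum_{x_i>0}x_i(Mx)_i<0$.

**Definition ($\mathbf Z$-matrix).** A real square matrix is a $\mathbf Z$-matrix if all its off-diagonal entries are nonpositive. (The diagonal is free: $-I$, $I$ and $\begin{pmatrix}0&-1\\-3&2\end{pmatrix}$ are $\mathbf Z$-matrices.)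

**Notation.** $e$ is the all-ones vector, the $e_i$ are the unit vectors, $J=ee^T$. For $\alpha\subseteq\{1,\dots,n\}$, $A_{\alpha\alpha}$ is the principal submatrix on $\alpha$, with $\det A_{\emptyset\emptyset}=1$, and $A(i)$ is $A$ with row and column $i$ deleted.

**Definition (exact order).** For $0\le k\le n$, a matrix $A\in\mathbb R^{n\times n}$ is *semimonotone of exact order $k$* if every principal submatrix of order $n-k$ is semimonotone and every principal submatrix of order $n-k+1$ is not. The class for $k=2$ is denoted $\mathbf{E_{0_2}}$. Throughout $n\ge3$, except where $n=2$ is discussed for comparison.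

Two facts are used freely. First, principal submatrices of an $E_0$-matrix are $E_0$: extend a vector by zeros. So for $A\in\mathbf{E_{0_2}}$ *all* principal submatrices of orders $1,\dots,n-2$ are $E_0$, all those of order $n-1$ are not, and hence $A$ itself is not. Second, if $D$ is a positive diagonal matrix, then $AD\in E_0$ if and only if $A\in E_0$, because $x\mapsto Dx$ preserves supports; since $(AD)_{\alpha\alpha}=A_{\alpha\alpha}D_{\alpha\alpha}$, also $A\in\mathbf{E_{0_2}}\iff AD\in\mathbf{E_{0_2}}$.

**Order two.** For $n=2$ the definition of exact order two would only say $a_{11},a_{22}<0$. Then $-I_2$ has determinant $1$, while $\begin{pmatrix}-1&-2\\-2&-1\end{pmatrix}$ has determinant $-3$. No sign is forced, so $n=2$ decides nothing.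

**Order three.** Here the order-$1$ submatrices are $E_0$, so $a_{ii}\ge0$, and the three $2\times2$ principal submatrices are not $E_0$. Let us see what the latter means. Take $B=\begin{pmatrix}a&b\\c&d\end{pmatrix}$ with $a,d\ge0$. A vector witnessing $B\notin E_0$ cannot have a one-point support, so it is $(x,y)$ with $x,y>0$, $ax+by<0$ and $cx+dy<0$. Then $b<0$ and $c<0$, and multiplying $0\le ax<|b|y$ by $0\le dy<|c|x$ gives $ad<bc$. Conversely, if $b,c<0$ and $ad<bc$, take $x=1$ and $y$ slightly larger than $a/|b|$: then $ax+by<0$, and $dy<|c|$ because $d\,a/|b|<|c|$. So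
$$B\notin E_0\iff b<0,\ c<0,\ ad<bc .$$
In that case $\det B<0$ and $B^{-1}=\frac1{\det B}\begin{pmatrix}d&-b\\-c&a\end{pmatrix}\le0$.

Hence for $n=3$ the members of $\mathbf{E_{0_2}}$ are exactly the matrices with diagonal $a_i:=a_{ii}\ge0$, off-diagonal entries $-b_{ij}$ with $b_{ij}>0$, and $a_ia_j<b_{ij}b_{ji}$ for $i\ne j$. The determinant is
$$\det A=a_1(a_2a_3-b_{23}b_{32})-a_2b_{13}b_{31}-a_3b_{12}b_{21}-b_{12}b_{23}b_{31}-b_{13}b_{32}b_{21}.$$
Every term is $\le0$ and the last two are negative, so $\det A<0$. The guess is not merely unproved at order three: it is false for every member of the class. But something definite replaces it. With $C=A^{-1}$,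
$$c_{12}=\frac{a_{13}a_{32}-a_{12}a_{33}}{\det A}=\frac{b_{13}b_{32}+b_{12}a_3}{\det A}<0,\qquad c_{11}=\frac{a_2a_3-b_{23}b_{32}}{\det A}>0,$$
and the other entries behave in the same way after relabeling. The inverse is a $\mathbf Z$-matrix. For instance $A=I-J$ has determinant $-2$ and inverse $I-\frac12J$.

The corrected guess is the conjecture from Bharat Pratap Chauhan, Dipti Dubey, "On semimonotone matrices of exact order two", arXiv:2603.00639 (2026): *if $A\in\mathbb R^{n\times n}$ is an $\mathbf{E_{0_2}}$-matrix, then $\det A<0$, and $A^{-1}$ exists and is a $\mathbf Z$-matrix.* It is true for every $n\ge3$. Here is what will be proved.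

**Theorem 1.** Let $n\ge3$ and $A\in\mathbf{E_{0_2}}$. Then $\det A<0$, and $C=A^{-1}$ satisfies $c_{ii}>0$, $c_{ij}<0$ and $c_{ij}c_{ji}\ge c_{ii}c_{jj}$ for all $i\ne j$. In particular $A^{-1}$ is a $\mathbf Z$-matrix, so the conjecture holds.

**Theorem 2.** Let $n\ge3$ and let all principal submatrices of $A\in\mathbb R^{n\times n}$ of order $n-2$ be $E_0$. Then $A\in\mathbf{E_{0_2}}$ if and only if $\det A<0$ and $A^{-1}$ is a $\mathbf Z$-matrix with positive diagonal.

**Corollary 3.** (a) If $A\in\mathbf{E_{0_2}}$, then its principal minors of orders $n,\ n-1,\ n-2,\ n-3$ are respectively $<0,\ <0,\ \ge0,\ >0$.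

(b) For $n=3$: $A\in\mathbf{E_{0_2}}$ if and only if $A^{-1}=C$ exists and is a $\mathbf Z$-matrix with $c_{ii}>0$ and $c_{ij}c_{ji}\ge c_{ii}c_{jj}$ for all $i\ne j$.

(c) For $n=4$: $A\in\mathbf{E_{0_2}}$ if and only if the same conditions hold and $\det C<0$.

## A matrix of order four with positive off-diagonal entries

The computation for $n=3$ rested on one fact: all off-diagonal entries of $A$ are negative, so each term of each expansion has a known sign. This fails at order four. Take
$$A=\begin{pmatrix}2&1&-2&-2\\1&2&-2&-2\\-2&-2&2&1\\-2&-2&1&2\end{pmatrix}.$$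
Its $2\times2$ principal submatrices are $\begin{pmatrix}2&1\\1&2\end{pmatrix}$ and $\begin{pmatrix}2&-2\\-2&2\end{pmatrix}$, both positive semidefinite, hence $E_0$. The submatrix $A(4)$ sends $(1,1,\tfrac74)$ to $(-\tfrac12,-\tfrac12,-\tfrac12)$, so it is not $E_0$. The permutations $1\leftrightarrow2$, $3\leftrightarrow4$ and $\{1,2\}\leftrightarrow\{3,4\}$ leave $A$ unchanged, so no $A(i)$ is $E_0$. Thus $A\in\mathbf{E_{0_2}}$, although $a_{12}=1>0$. Its eigenvalues are $-1$ on $e$, $7$ on $(1,1,-1,-1)$, and $1$ on $(1,-1,0,0)$ and $(0,0,1,-1)$, so $\det A=-7$, and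
$$A^{-1}=\frac17\begin{pmatrix}2&-5&-2&-2\\-5&2&-2&-2\\-2&-2&2&-5\\-2&-2&-5&2\end{pmatrix}.$$
(First row times the columns of $7A^{-1}A$: $4-5+4+4=7$, $2-10+4+4=0$, $-4+10-4-2=0$, and again $0$; the other rows follow by symmetry.) The signs of $A$ are no longer forced, but those of $A^{-1}$ still have the shape we want. So one should work with $A^{-1}$, not with the entries of $A$.

## The degree of the map $x\mapsto Ax^+-x^-$

We need a tool that turns statements of the form "no such nonnegative vector exists" into statements about signs of determinants. For $A\in\mathbb R^{m\times m}$ put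
$$f_A(x)=Ax^+-x^-,\qquad x^+=\max(x,0),\quad x^-=\max(-x,0)$$
(entrywise, so $x=x^+-x^-$). This map is continuous and positively homogeneous.

**Definition (property R and $\deg A$).** $A$ has *property R* if $f_A(x)=0$ only for $x=0$. In that case compactness of the unit sphere and homogeneity give $\mu>0$ with $\|f_A(x)\|\ge\mu\|x\|$ for all $x$. For $y\in\mathbb R^m$ and $R>\|y\|/\mu$, the point $y$ is not in $f_A(\partial B_R)$, where $B_R$ is the open ball of radius $R$ about $0$, so the Brouwer degree $\deg(f_A,B_R,y)$ is defined. It does not depend on $R$, by excision, since all preimages of $y$ lie in the closed ball of radius $\|y\|/\mu$. It does not depend on $y$, by homotopy invariance along $ty$, $0\le t\le1$, which joins $y$ to $0$ without meeting $f_A(\partial B_R)$. We call it $\deg A$.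

Two standard properties of Brouwer degree are used.

**(D1)** If $f_A^{-1}(y)=\emptyset$ for some $y$, then $\deg A=0$.

**(D2)** On the open orthant where $x_i>0$ exactly for $i\in\alpha$ and $x_i<0$ for the other $i$, $f_A$ is linear, with columns $Ae_i$ for $i\in\alpha$ and $e_i$ for $i\notin\alpha$ (there $-x_i^-=x_i$). The determinant of this linear map is $\det A_{\alpha\alpha}$: expand along the unit columns. So if every preimage of some $y$ has no zero coordinate and its $\det A_{\alpha\alpha}$ is nonzero, there are finitely many preimages (at most one in each orthant), $f_A$ is smooth with nonzero Jacobian at each, and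
$$\deg A=\sum_{x\in f_A^{-1}(y)}\operatorname{sgn}\det A_{\alpha\alpha},\qquad \alpha=\{i:x_i>0\}.$$

**Example.** For $m=1$, $A=(a)$: the map is $ax$ for $x\ge0$ and $x$ for $x\le0$. Property R says $a\ne0$. If $a>0$ the map is a bijection of degree $1$; if $a<0$ it omits the positive numbers and has degree $0$. For $A=-I_2$ the map is $x\mapsto(-|x_1|,-|x_2|)$, which omits the positive quadrant, so $\deg A=0$. The four preimages of $(-1,-1)$ contribute $1-1-1+1=0$, as (D2) requires.

The reason this tool fits is visible in (D2). A preimage $x$ of a vector $-q$ with $q>0$ satisfies $A_{\alpha\alpha}x_\alpha=-q_\alpha<0$ with $x_\alpha>0$. If $\alpha$ is nonempty and $A_{\alpha\alpha}\in E_0$, this is impossible. Every $E_0$ block erases its own term from the sum.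

## One bad layer

**Lemma 1.** Let $B\in\mathbb R^{m\times m}$ ($m\ge1$) be not $E_0$, with all proper principal submatrices $E_0$. Then $B$ is nonsingular, $B^{-1}\le0$, $\det B<0$, and there is $x>0$ with $Bx<0$.

**Step 1: a positive witness.** We find the vector $x$. As $B\notin E_0$, there is a nonzero $x\ge0$ with $(Bx)_i<0$ whenever $x_i>0$. If its support $\sigma$ were a proper subset, then $B_{\sigma\sigma}x_\sigma=(Bx)_\sigma<0$ would show that the proper submatrix $B_{\sigma\sigma}$ is not $E_0$. So $x>0$ and $Bx<0$.

**Step 2: $By\le0$ implies $y\ge0$.** This monotonicity will give the sign of the inverse. Suppose $By\le0$ and some $y_i<0$. Let $t=\min\{x_i/(-y_i):y_i<0\}>0$ and $z=x+ty$. Then $z\ge0$, some coordinate of $z$ is $0$, and $Bz=Bx+tBy<0$, so $z\ne0$. The support $\sigma$ of $z$ is nonempty and proper, $z_\sigma>0$, and $B_{\sigma\sigma}z_\sigma=(Bz)_\sigma<0$. This contradicts $B_{\sigma\sigma}\in E_0$. (For $m=1$ the contradiction comes earlier: a zero coordinate means $z=0$.)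

**Step 3: $B$ is nonsingular and $B^{-1}\le0$.** If $By=0$, Step 2 applied to $y$ and $-y$ gives $y=0$. So $B^{-1}$ exists. Step 2 applied to $y=-B^{-1}e_j$, for which $By=-e_j\le0$, gives $-B^{-1}e_j\ge0$ for each $j$.

**Step 4: property R, and $\deg B=0$.** We prepare the count that yields the sign of $\det B$. If $Bx^+=x^-$, then $x^+=B^{-1}x^-\le0$, so $x^+=0$ and then $x^-=0$: property R holds. If $f_B(x)=-Be$, then $Bx^+=x^--Be$, so $x^+=B^{-1}x^--e\le-e$, which is impossible. So $-Be$ has no preimage and $\deg B=0$ by (D1).

**Step 5: $\det B<0$.** We count the preimages of $-e$, that is, the solutions of $Bx^+=x^--e$, sorted by $\alpha=\{i:x_i>0\}$. If $\alpha=\emptyset$, then $x^+=0$ and $x=-e$, contributing $+1$. If $\alpha$ is nonempty and proper, the rows in $\alpha$ give $B_{\alpha\alpha}x_\alpha=-e_\alpha<0$ with $x_\alpha>0$, impossible since $B_{\alpha\alpha}\in E_0$. If $\alpha$ is everything, then $x=-B^{-1}e$; this vector is indeed $>0$, because $-B^{-1}\ge0$ has no zero row, so it is a preimage and contributes $\operatorname{sgn}\det B$. No preimage has a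 zero coordinate, so (D2) gives $0=1+\operatorname{sgn}\det B$, that is, $\det B<0$. $\square$

Now let $A\in\mathbf{E_{0_2}}$, $n\ge3$. Each $A(i)$ is not $E_0$, and its proper principal submatrices are principal submatrices of $A$ of order at most $n-2$, hence $E_0$. Lemma 1 gives, for all $i$,
$$\det A(i)<0,\qquad A(i)^{-1}\le0. \tag{1}$$

## What (1) says about the inverse, and two matrices it cannot exclude

**Step 1: the inverse of $A(i)$ in terms of $C=A^{-1}$.** We translate (1) into inequalities between entries of $C$. Let $A$ be nonsingular with $c_{ii}\ne0$; then $\det A(i)=c_{ii}\det A\ne0$. Given $v\in\mathbb R^{n-1}$, indexed by $\{i\}^c$, let $z$ solve $A(i)z=v$, let $\bar z$ be $z$ with a $0$ inserted as coordinate $i$, and $\bar v$ likewise. Then $A\bar z=\bar v+\omega e_i$ for some number $\omega$, so $\bar z=C(\bar v+\omega e_i)$. Coordinate $i$ reads $0=\sum_l c_{il}v_l+\omega c_{ii}$, which determines $\omega$; inserting it in coordinate $k$ gives $z_k=\sum_{l\ne i}\bigl(c_{kl}-c_{ki}c_{il}/c_{ii}\bigr)v_l$. Thus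
$$\bigl(A(i)^{-1}\bigr)_{kl}=c_{kl}-\frac{c_{ki}c_{il}}{c_{ii}}\qquad(k,l\ne i). \tag{2}$$

**Step 2: normalization.** Let $A\in\mathbf{E_{0_2}}$ be nonsingular, $d=\det A$, $C=A^{-1}$. We make the diagonal of $C$ simple. By (1), $c_{ii}=\det A(i)/d$ is nonzero with sign $-\operatorname{sgn}d$. Replace $A$ by $A\,\mathrm{diag}(|c_{11}|,\dots,|c_{nn}|)$. This stays in $\mathbf{E_{0_2}}$, keeps the sign of $d$, and divides row $i$ of $C$ by $|c_{ii}|$. The sign pattern of $C$ is unchanged, and so is the validity of $c_{ij}c_{ji}\ge c_{ii}c_{jj}$, since both sides are divided by $|c_{ii}c_{jj}|$. So we may assume $|c_{ii}|=1$ for all $i$. By (1) and (2),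
$$c_{kl}\le\frac{c_{ki}c_{il}}{c_{ii}}\qquad\text{for all }k,l\ne i\ \ (k=l\text{ allowed}). \tag{3}$$

One would hope to derive Theorem 1 from (1), or equivalently from (3), by manipulating signs. This cannot succeed. Both of the following $4\times4$ matrices satisfy (1).

The first is $-I_4$: here $A(i)=-I_3$ has determinant $-1$ and inverse $-I_3\le0$, but $\det A=+1$.

The second is $A=-I+\frac27J$. Each $A(i)$ has eigenvalues $-1,-1,-\frac17$, so $\det A(i)=-\frac17$, and $A(i)^{-1}=-I-2J\le0$. The eigenvalues of $A$ are $-1,-1,-1,\frac17$, so even $\det A=-\frac17<0$. But $A^{-1}=-I+2J$ is entrywise positive, far from a $\mathbf Z$-matrix.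

Neither is in $\mathbf{E_{0_2}}$: the diagonals are negative. What (1) has lost is exactly the information that blocks of order at most $n-2$ are $E_0$. So we go back to the degree, this time for $A$ itself, where these blocks erase nearly all terms.

## A degree formula in which only the top two layers survive

Let $A\in\mathbf{E_{0_2}}$ be nonsingular, with $d$ and $C$ as above.

**Step 1: property R.** We check that $\deg A$ is defined. Let $Ax^+=x^-$ and $\alpha=\{i:x_i>0\}$. If $\alpha=\emptyset$, then $x^+=0$, so $x^-=0$ and $x=0$. If $\alpha$ is everything, then $Ax=0$, so $x=0$, contradicting $x>0$. If $\alpha$ is nonempty and proper, pick $i\notin\alpha$ and let $z$ be $x^+$ without coordinate $i$; then $z\ge0$, $z\ne0$. As $x_i^+=0$, $A(i)z$ is $x^-$ without coordinate $i$, so $A(i)z\ge0$, and $z\le0$ by (1), a contradiction.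

**Step 2: counting preimages of $-q$.** Let $q>0$ with $(Cq)_i\ne0$ for all $i$. We claim
$$\deg A=1-\#\{i:(Cq)_i/c_{ii}>0\}+\operatorname{sgn}(d)\,[\,Cq<0\,], \tag{4}$$
where $[\cdot]$ is $1$ if the condition is true and $0$ otherwise. The preimages of $-q$ are the solutions of $Ax^+=x^--q$; sort them by $\alpha=\{i:x_i>0\}$.

If $\alpha=\emptyset$, then $x=-q$, contributing $+1$.

If $1\le|\alpha|\le n-2$, then $A_{\alpha\alpha}x_\alpha=-q_\alpha<0$ with $x_\alpha>0$, impossible since $A_{\alpha\alpha}\in E_0$.

If $\alpha=\{i\}^c$, the rows in $\alpha$ force $x_\alpha=-A(i)^{-1}q_\alpha$. This is $>0$, because $-A(i)^{-1}\ge0$ has no zero row. Let $\bar x$ be this vector with $0$ as coordinate $i$; then $\bar x=x^+$. The rows in $\alpha$ of $A\bar x+q$ vanish, so $A\bar x+q=we_i$ for some $w\in\mathbb R$ and $\bar x=C(we_i-q)$. Coordinate $i$ reads $0=wc_{ii}-(Cq)_i$, so $w=(Cq)_i/c_{ii}\ne0$. Row $i$ of $Ax^+=x^--q$ says $w-q_i=x_i^--q_i$, so $x_i^-=w$. Since $x_i\le0$, there is exactly one preimage, with $x_i=-w$, if $w>0$, and none if $w<0$. Its contribution is $\operatorname{sgn}\det A(i)=-1$.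

If $\alpha$ is everything, then $x=-Cq$, which is a preimage if and only if $Cq<0$. It contributes $\operatorname{sgn}d$.

No preimage has a zero coordinate, and the determinants involved ($1$, $\det A(i)$, $d$) are nonzero. So (D2) gives (4).

**Check.** For $A=I-J$, $n=3$, we have $C=I-\frac12J$, $c_{ii}=\frac12$, $d=-2$. With $q=e$: $Cq=-\frac12e$, so (4) gives $1-0-1=0$. With $q=(3,1,1)$: $Cq=(\frac12,-\frac32,-\frac32)$, so (4) gives $1-1+0=0$. The two values agree, as they must.

That agreement for all $q$ is strong: the left side of (4) is a constant, while the right side counts signs that change with $q$.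

## Excluding a positive determinant

Suppose $d>0$. After normalization $c_{ii}=-1$. Put $M=-C$, so $m_{ii}=1$. Then (3), which says $c_{kl}\le-c_{ki}c_{il}$, becomes
$$m_{kl}\ge m_{ki}m_{il}\quad(k,l\ne i),\qquad\text{in particular }m_{ki}m_{ik}\le1. \tag{5}$$
Call $q>0$ *generic* if no $(Mq)_i$ is $0$, and let $s(q)=\#\{i:(Mq)_i>0\}$. Since $(Cq)_i/c_{ii}=(Mq)_i$, and $Cq<0$ means $s(q)=n$, formula (4) reads
$$\deg A=1-s(q)+[\,s(q)=n\,]\qquad(q>0\text{ generic}). \tag{6}$$

**Step 1: $M\ge0$ is impossible.** We compute the degree in two ways. With $q=e$, $Mq\ge e>0$, so $s(q)=n$ and $\deg A=2-n\ne0$. On the other hand let $y=-Ae$, so $My=e$, that is, $Cy=-e$. If $f_A(x)=y$, then $Ax^+=y+x^-$, so $x^+=C(y+x^-)=-e-Mx^-\le-e$, impossible. So $\deg A=0$ by (D1), a contradiction. (This uses $n\ge3$: for $n=2$ the two values agree, as they do for $-I_2$.)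

From now on $M$ has a negative entry $m_{kj}<0$; necessarily $k\ne j$.

**Step 2: every generic $q>0$ has $s(q)\ge n-1$.** We cross the hyperplane where $(Mq)_k$ changes sign and compare degrees. Let $H_i=\{q:(Mq)_i=0\}$. For small $\delta>0$ the positive vectors $e_k+\delta e$ and $e_j+\delta e$ give $(Mq)_k$ a positive and a negative value, since $m_{kk}=1>0>m_{kj}$. So some positive vector on the segment between them lies in $H_k$. Thus $H_k$ meets the open positive orthant in a nonempty relatively open subset of $H_k$. The rows of $M$ are linearly independent, so for $i\ne k$ the set $H_i\cap H_k$ is a proper subspace of $H_k$, and finitely many proper subspaces do not cover a nonempty open subset. Choose $q_0>0$ in $H_k$ lying in no $H_i$ with $i\ne k$. Put $r=M^{-1}e_k$ and $q_\pm=q_0\pm\varepsilon r$ with $\varepsilon>0$ so small that $q_\pm>0$. Then $Mq_\pm=Mq_0\pm\varepsilon e_k$: only coordinate $k$ changes, from $0$ to $\pm\varepsilon$. So $q_\pm$ are generic and $s(q_+)=s(q_-)+1$; in particular $s(q_-)\le n-1$. Equating the two values of (6),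
$$1-s(q_-)=1-s(q_-)-1+[\,s(q_+)=n\,],$$
so $s(q_+)=n$ and $\deg A=2-n$. Now let $q>0$ be any generic vector. If $s(q)<n$, (6) gives $1-s(q)=2-n$, so $s(q)=n-1$.

**Step 3: each column of $M$ has at most one negative entry.** First, for every $q\ge0$ at most one coordinate of $Mq$ is negative. Otherwise a small perturbation of $q$ to a generic positive vector (the finitely many hyperplanes $H_i$ contain no open set) keeps two coordinates negative, contradicting Step 2. Now take $q=e_j$: $Me_j$ is column $j$.

**Step 4: all negative entries fill one row.** Relabel so that $m_{1j}<0$ for some $j\ne1$. For $i\ne1,j$, Step 3 gives $m_{ij}\ge0$, and (5) gives $0>m_{1j}\ge m_{1i}m_{ij}$. So $m_{1i}<0$. Therefore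
$$p_i:=-m_{1i}>0\qquad\text{for all }i\ne1 .$$

**Step 5: rows $2$ and $3$ are proportional.** This contradicts the nonsingularity of $M$ and ends the case. Let $i,j\ne1$ be distinct. By (5), $m_{1j}\ge m_{1i}m_{ij}$, that is, $-p_j\ge-p_im_{ij}$. So $0<p_j\le p_im_{ij}$, and likewise $0<p_i\le p_jm_{ji}$. Multiplying, $m_{ij}m_{ji}\ge1$; by (5) this product is also $\le1$, so it is $1$, and both inequalities must be equalities:
$$m_{ij}=p_j/p_i\qquad(i\ne j,\ i,j\ne1).$$
Next, for distinct $i,k\ne1$, (5) gives $m_{k1}\ge m_{ki}m_{i1}=(p_i/p_k)m_{i1}$, so $p_km_{k1}\ge p_im_{i1}$, and by symmetry $p_km_{k1}=p_im_{i1}=:\gamma$, the same number for all indices other than $1$. Hence for each $i\ge2$, $p_i$ times row $i$ of $M$ equals $(\gamma,p_2,\dots,p_n)$ (on the diagonal, $p_im_{ii}=p_i$). Since $n\ge3$, rows $2$ and $3$ exist and are proportional, so $M$ is singular: a contradiction. Thus $d>0$ is impossible.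

## Negative determinant: the positive entries of the inverse form an equivalence relation

Let $d<0$. After normalization $c_{ii}=1$, and (3) reads
$$c_{kl}\le c_{ki}c_{il}\quad(k,l\ne i),\qquad\text{in particular }c_{ki}c_{ik}\ge1. \tag{7}$$
So every off-diagonal entry is nonzero, $c_{ik}$ and $c_{ki}$ have the same sign, and $c_{ik}c_{ki}\ge c_{ii}c_{kk}$. What remains is to show that every off-diagonal entry is negative.

**Step 1: an equivalence relation.** We organize the positive entries. Write $k\sim l$ if $k=l$ or $c_{kl}>0$. This is reflexive, and symmetric by the remark on signs. If $k\ne l$, $c_{kl}>0$ and $i\ne k,l$, then $c_{ki}c_{il}\ge c_{kl}>0$, so $c_{ki}$ and $c_{il}$ have the same sign: $k\sim i\iff i\sim l$. Hence $k\sim l$ and $l\sim i$ imply $k\sim i$ for distinct indices, and the cases with equal indices are trivial. So $\sim$ is an equivalence relation. We must show that all classes are singletons.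

**Step 2: no class $K$ has $|K|\ge2$ and $K\ne\{1,\dots,n\}$.** Such a class would make $C$ singular. Let $k\ne l$ be in $K$ and $i\notin K$. Using (7) for $c_{ki}$ through $l$, and then for $c_{li}$ through $k$, multiplied by $c_{kl}>0$,
$$c_{ki}\le c_{kl}c_{li}\le c_{kl}c_{lk}c_{ki}. \tag{8}$$
As $c_{ki}<0$, this gives $c_{kl}c_{lk}\le1$. With (7), $c_{kl}c_{lk}=1$, so equality holds throughout (8):
$$c_{ki}=c_{kl}c_{li}\qquad\text{for all distinct }k,l\in K\text{ and all }i\notin K. \tag{9}$$
We extend the identity $c_{ki}=c_{kl}c_{li}$ to $i\in K$. Fix $j\notin K$. By (9), $c_{kl}=c_{kj}/c_{lj}$ for all distinct $k,l\in K$. So for $i\in K\setminus\{k,l\}$,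
$$c_{kl}c_{li}=\frac{c_{kj}}{c_{lj}}\cdot\frac{c_{lj}}{c_{ij}}=\frac{c_{kj}}{c_{ij}}=c_{ki}.$$
For $i=l$ the identity reads $c_{kl}=c_{kl}\cdot1$, and for $i=k$ it reads $1=c_{kl}c_{lk}$. So row $k$ of $C$ is $c_{kl}$ times row $l$, and $C$ is singular, a contradiction.

**Step 3: $C>0$ (one single class) is impossible.** This is the possibility that (1) could not exclude; here the degree decides. Formula (4) with $q=e$ has $Ce>0$, so it gives $\deg A=1-n$. Now count the preimages of $e$ itself: $Ax^+=e+x^-$ forces $x^+=C(e+x^-)>0$. Hence $x^-=0$ and $x=Ce>0$, a unique preimage, contributing $\operatorname{sgn}d=-1$. So $1-n=-1$, that is, $n=2$, a contradiction.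

Since $n\ge3$, Steps 2 and 3 leave only singleton classes: $c_{kl}<0$ for all $k\ne l$. Together with $d<0$, $c_{ii}>0$ and $c_{ik}c_{ki}\ge c_{ii}c_{kk}$, and undoing the normalization, this proves Theorem 1 for nonsingular $A$.

## A singular matrix cannot occur

Suppose $A\in\mathbf{E_{0_2}}$ and $\det A=0$. We perturb into the nonsingular case and read off the limit of the adjugate.

**Step 1: $A_\varepsilon=A+\varepsilon I$ is in $\mathbf{E_{0_2}}$ and nonsingular for small $\varepsilon>0$.** Adding $\varepsilon I$ keeps a principal submatrix $E_0$: if $x_i>0$ and $(Mx)_i\ge0$, then $(Mx)_i+\varepsilon x_i\ge0$. So the submatrices of order $n-2$ stay $E_0$. For each $i$, Lemma 1 gives $x>0$ with $A(i)x<0$, and these finitely many systems of strict inequalities persist for small $\varepsilon$, so the submatrices of order $n-1$ stay outside $E_0$. Finally $\det(A+\varepsilon I)$ is a nonzero polynomial in $\varepsilon$, so it does not vanish for small $\varepsilon>0$.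

**Step 2: signs of $N=\operatorname{adj}A$.** By the nonsingular case, $\det A_\varepsilon<0$ and $A_\varepsilon^{-1}$ has negative off-diagonal entries. So $\operatorname{adj}A_\varepsilon=\det(A_\varepsilon)A_\varepsilon^{-1}$ has positive off-diagonal entries. Letting $\varepsilon\to0$, $N$ has nonnegative off-diagonal entries, while $N_{ii}=\det A(i)<0$ by (1).

**Step 3: rank one gives a contradiction.** Since $\det A=0$, $AN=0$, so the columns of $N$ lie in $\ker A$. Since $\det A(1)\ne0$, $A$ has rank $n-1$ and $\ker A$ is a line. As $N\ne0$, $\operatorname{rank}N=1$, and all $2\times2$ minors of $N$ vanish. From $N_{ij}N_{ji}=N_{ii}N_{jj}>0$, the off-diagonal entries are nonzero, hence positive. The minor on rows $1,3$ and columns $2,3$ gives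
$$N_{12}N_{33}=N_{13}N_{32},$$
with negative left side and positive right side: a contradiction (again $n\ge3$ is used). So $A$ is nonsingular, and Theorem 1 is proved; the conjecture is true. $\blacksquare$

## The converse through Perron–Frobenius

We prove Theorem 2. The "only if" part is contained in Theorem 1. For "if", let all order-$(n-2)$ principal submatrices of $A$ be $E_0$, $d=\det A<0$, and $C=A^{-1}$ a $\mathbf Z$-matrix with positive diagonal. Fix $j$. We must show $A(j)\notin E_0$.

**Step 1: $Q=A(j)^{-1}$ is a $\mathbf Z$-matrix with $\det Q<0$.** We have $\det A(j)=c_{jj}d<0$, so $Q$ exists and $\det Q<0$. By (2) its entries are $c_{kl}-c_{kj}c_{jl}/c_{jj}$. For $k\ne l$ we have $c_{kl}\le0$, $c_{kj}c_{jl}\ge0$ and $c_{jj}>0$, so the entry is $\le0$.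

**Step 2: $Q$ has a negative eigenvalue with a nonnegative eigenvector.** Write $Q=tI-P$ with $t$ real and $P\ge0$ (take $t$ at least the largest diagonal entry of $Q$), and let $\rho(P)$ be the spectral radius of $P$. If $\rho(P)\le t$, every real eigenvalue of $Q$ is $t-\mu$ with $\mu$ a real eigenvalue of $P$, hence $\ge0$; the nonreal eigenvalues come in conjugate pairs with positive product. Then $\det Q\ge0$, contradicting Step 1. So $\lambda:=\rho(P)-t>0$. By the Perron–Frobenius theorem there is a nonzero $x\ge0$ with $Px=\rho(P)x$, that is, $Qx=-\lambda x$.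

**Step 3: this eigenvector is a witness.** From $Qx=-\lambda x$ we get $A(j)x=-x/\lambda$, which is negative wherever $x$ is positive. So $A(j)\notin E_0$. As $j$ was arbitrary, $A\in\mathbf{E_{0_2}}$. $\blacksquare$

## Principal minors, and the complete description for orders three and four

**Jacobi's identity.** For nonsingular $A$ with $C=A^{-1}$,
$$\det A_{\alpha\alpha}=\det A\cdot\det C_{\alpha^c\alpha^c}. \tag{10}$$
To recall why: let $X$ have columns $e_i$ for $i\in\alpha$ and $Ce_i$ for $i\notin\alpha$. Then $AX$ has columns $Ae_i$ for $i\in\alpha$ and $e_i$ for $i\notin\alpha$. Now $\det X=\det C_{\alpha^c\alpha^c}$, $\det(AX)=\det A_{\alpha\alpha}$, and $\det(AX)=\det A\det X$.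

**Step 1: an observation on $3\times3$ minors.** If $C$ is a $\mathbf Z$-matrix with $c_{ii}>0$ and $c_{ij}c_{ji}\ge c_{ii}c_{jj}$ for $i\ne j$, then every $3\times3$ principal minor of $C$ is negative. To see it, scale rows by positive factors so that $c_{ii}=1$; this preserves the hypotheses and the signs of the principal minors. The minor on $\{1,2,3\}$, which is typical, is
$$1-c_{12}c_{21}-c_{13}c_{31}-c_{23}c_{32}+c_{12}c_{23}c_{31}+c_{13}c_{32}c_{21}\le1-3+0<0,$$
since the three products of pairs are at least $1$ and products of three nonpositive numbers are $\le0$.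

**Step 2: Corollary 3(a).** Let $A\in\mathbf{E_{0_2}}$. By Theorem 1 and Step 1, the principal submatrices $C_{\alpha^c\alpha^c}$ of orders $0,1,2,3$ have determinants $1$, $>0$, $\le0$, $<0$. By (10), multiplying by $\det A<0$ gives the signs $<0$, $<0$, $\ge0$, $>0$ for the principal minors of $A$ of orders $n$, $n-1$, $n-2$, $n-3$.

**Step 3: Corollary 3(b) and (c).** "Only if" is Theorem 1 (for (c), $\det C=1/\det A<0$). For "if", $\det C<0$: by hypothesis when $n=4$, by Step 1 when $n=3$. So $\det A<0$ and $C$ is a $\mathbf Z$-matrix with positive diagonal. By Theorem 2 it remains to see that the principal submatrices of order $n-2$ are $E_0$.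

For $n=3$, with $\{i,j,k\}=\{1,2,3\}$, (10) gives $a_{kk}=\det C_{\{i,j\}\{i,j\}}/\det C\ge0$, since the numerator is $c_{ii}c_{jj}-c_{ij}c_{ji}\le0$.

For $n=4$, $a_{ii}=\det C(i)/\det C>0$ by Step 1, and each $2\times2$ principal minor of $A$ is $\det C_{\{k,l\}\{k,l\}}/\det C\ge0$, where $\{k,l\}$ is the complementary pair. A $2\times2$ matrix with nonnegative diagonal and nonnegative determinant is $E_0$: otherwise its $1\times1$ principal submatrices are $E_0$ while it is not, and Lemma 1 would make its determinant negative. $\square$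

## Examples at the edges of the hypotheses

**The class is nonempty for every $n\ge3$.** For $n-2\le a<n-1$ the matrix $aI-J$ is in $\mathbf{E_{0_2}}$. Its principal submatrices of order $n-2$ have the eigenvalue $a-(n-2)\ge0$ on $e$ and $a>0$ on $e^\perp$, so they are positive semidefinite and $E_0$. Those of order $n-1$ map $e$ to $(a-n+1)e<0$, so they are not $E_0$.

**$n\ge3$ is needed in Theorem 1.** For $n=2$ the condition would only say $a_{11},a_{22}<0$, and $-I_2$ has determinant $1$. The other excluded possibility also occurs for $n=2$: $\begin{pmatrix}-1&2\\2&-1\end{pmatrix}$ has determinant $-3$ and the entrywise positive inverse $\frac13\begin{pmatrix}1&2\\2&1\end{pmatrix}$, which is the situation $C>0$ where our count gave $1-n=-1$.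

**The positive diagonal is needed in Theorem 2.** Let $n=3$ and $A=-P$ with $P$ a cyclic permutation matrix. The diagonal of $A$ is $0$, so its order-$1$ principal submatrices are $E_0$. Also $\det A=-\det P=-1$, and $A^{-1}=-P^T\le0$ is a $\mathbf Z$-matrix, with zero diagonal. But the $2\times2$ principal submatrices are triangular with zero diagonal, hence $E_0$: for a nonzero $x\ge0$ supported on one index, the product at that index is $0$; for $x>0$, the zero row gives $0\ge0$. So $A\notin\mathbf{E_{0_2}}$.

**The condition $\det C<0$ is needed in Corollary 3(c).** Let $C\in\mathbb R^{4\times4}$ be symmetric with $c_{ii}=1$, $c_{12}=c_{34}=-4$ and all other off-diagonal entries $-1$. The products $c_{ij}c_{ji}$ are $16$ or $1$, so all the other conditions hold. The eigenvalues are $-5$ on $e$, $-1$ on $(1,1,-1,-1)$, and $5$ on $(1,-1,0,0)$ and $(0,0,1,-1)$, so $\det C=125>0$. Thus $\det C^{-1}>0$, and $C^{-1}\notin\mathbf{E_{0_2}}$ by Theorem 1.
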